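# Lattice points met in order along a circle: the step map of a lattice strip and the decay of correlations of cell areas

## 1. The step map of a lattice strip

Draw an infinite strip of width $W$ in the plane, tilted by some angle, passing through a lattice point. Stand on that lattice point and walk along the strip until you are level with the next lattice point of the strip. Your distance from the center line of the strip has changed, and the rule that gives the new distance from the old one is a map of an interval to itself. This map is the object on which everything below turns. We first build it carefully.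

Write $e(x)=e^{2\pi i x}$, $\mathbb T=\mathbb R/2\pi\mathbb Z$, and
$$n_\theta=(\cos\theta,\sin\theta),\qquad t_\theta=(-\sin\theta,\cos\theta),$$
so that $n_\theta'=t_\theta$ and $t_\theta'=-n_\theta$. The symbol $|\cdot|$ denotes Euclidean norm or Lebesgue measure, and $\operatorname{dist}(\cdot,\mathbb Z)$ is the distance to the nearest integer. Fix a width $W>0$; implied constants may depend on $W$. Put $I=(-W/2,W/2)$ and $X=\mathbb T\times I$, with the probability measure $dm=\frac{d\theta\,dh}{2\pi W}$. For a function $F$ on $X$ let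
$$EF(\theta)=\frac1W\int_I F(\theta,h)\,dh$$
be its average over the fiber. For example, $F(\theta,h)=h$ has $EF=0$, and $F(\theta,h)=\cos\theta$ has $EF=\cos\theta$.

Call $\theta$ *irrational* if $\cos\theta\neq0$ and $\tan\theta\notin\mathbb Q$. Almost every $\theta$ is irrational, and then both $v\mapsto\langle v,t_\theta\rangle$ and $v\mapsto\langle v,n_\theta\rangle$ are injective on $\mathbb Z^2$.

**Definition (strip and step map).** For $h\in I$ let
$$\Lambda(\theta,h)=\{v\in\mathbb Z^2:\ h+\langle v,n_\theta\rangle\in I\}\ni 0 .$$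
For irrational $\theta$ list this set as $\{v_j(\theta,h)\}_{j\in\mathbb Z}$ with $\langle v_j,t_\theta\rangle$ strictly increasing and $v_0=0$, and put
$$T_\theta h=h+\langle v_1(\theta,h),n_\theta\rangle,\qquad T(\theta,h)=(\theta,T_\theta h).$$

The list makes sense. Only finitely many $v\in\Lambda(\theta,h)$ have $|\langle v,t_\theta\rangle|\le C$, because they lie in a bounded rectangle. The values $\langle v,t_\theta\rangle$ are unbounded above on $\Lambda(\theta,h)$: fix $x_0\in I-h$ and any $Y$. By Kronecker's theorem the half-line $\{x_0n_\theta+yt_\theta:y>Y+1\}$ is dense modulo $\mathbb Z^2$. So for small $\rho\in(0,1)$ there are $y>Y+1$ and $v\in\mathbb Z^2$ with $|x_0n_\theta+yt_\theta-v|<\rho$. Then $\langle v,n_\theta\rangle$ is within $\rho$ of $x_0$, hence $v\in\Lambda(\theta,h)$, and $\langle v,t_\theta\rangle>Y$. In the same way they are unbounded below.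

**Example 1.** Let $W=\sqrt2$, $\theta=\pi/8$, $h=0$. Here $\tan\theta=\sqrt2-1$, $\cos\theta\approx0.9239$, $\sin\theta\approx0.3827$, and $W/2\approx0.7071$. We look for $(a,b)\in\mathbb Z^2$ with $|0.9239a+0.3827b|<0.7071$ and with $-0.3827a+0.9239b>0$. For $a=0$ only $b=1$ works. For $a=-1$ we need $b\in\{1,2,3,4\}$. For $a=-2$ we need $b\in\{3,\dots,6\}$. For $a\le-3$ we need $b\ge6$, which puts the tangential coordinate above $6$; for $a\ge1$ it is negative. Sorting by tangential coordinate,
$$v_1=(0,1),\ v_2=(-1,1),\ v_3=(-1,2),\ v_4=(-1,3),\ v_5=(-2,3),\ v_6=(-1,4),$$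
with tangential coordinates about $0.92,\,1.31,\,2.23,\,3.15,\,3.54,\,4.08$. So the orbit of $0$ under $T_\theta$ begins $0,\ 0.383,\ -0.541,\ -0.159,\ 0.224,\ -0.700,\ 0.607$.

We record the basic properties of $T$.

**Iterates.** Since $\Lambda(\theta,T_\theta h)=\Lambda(\theta,h)-v_1(\theta,h)$, induction gives
$$T_\theta^kh=h+\langle v_k(\theta,h),n_\theta\rangle\qquad(k\in\mathbb Z), \tag{1}$$
where the inverse map uses $v_{-1}$. So $T_\theta$ is a bijection of $I$.

**Invariant measure.** The condition $v_j(\theta,h)=v$ says that $v\in\Lambda(\theta,h)$ and that a prescribed number of elements of $\Lambda(\theta,h)$ lie tangentially between $0$ and $v$. This involves countably many Borel conditions, so $v_j$ and $T$ are measurable. The bijection $T_\theta$ is a translation on each of countably many measurable pieces, so it preserves Lebesgue measure on $I$. Hence $T$ preserves $m$.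

**Counting rule.** If $v\in\Lambda(\theta,h)$ and $\langle v,t_\theta\rangle>0$, then
$$h+\langle v,n_\theta\rangle=T_\theta^{s}h,\qquad s=\#\{v'\in\Lambda(\theta,h):0\le\langle v',t_\theta\rangle<\langle v,t_\theta\rangle\}, \tag{2}$$
because then $v=v_s$.

**Ergodicity of the fiber maps.** By (1) and (2), the $T_\theta$-orbit of $h$ is $I\cap(h+H)$ with $H=\langle\mathbb Z^2,n_\theta\rangle$, which is a dense subgroup of $\mathbb R$ for irrational $\theta$. Let $D\subset I$ be measurable and $T_\theta$-invariant, and let $\tilde D=\bigcup_{x\in H}(D+x)$. A point of $\tilde D\cap I$ lies on the orbit of a point of $D$, so $\tilde D\cap I=D$. The set $\tilde D$ is invariant under translation by $H$, and such a set is null or conull. Indeed, if $\tilde D$ and its complement both had positive measure, take density points $p$, $q$ of them and a radius $r$ such that $\tilde D$ fills more than $3/4$ of $(p-r,p+r)$ and its complement fills more than $3/4$ of $(q-r,q+r)$. Translating by some $x\in H$ very close to $q-p$ shows that $\tilde D=\tilde D+x$ fills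 more than $1/2$ of $(q-r,q+r)$, a contradiction. So $D$ is null or conull in $I$, and $T_\theta$ is ergodic.

**Mean ergodic theorem.** If $F\in L^2(m)$ and $F\circ T=F$ a.e., then for a.e. $\theta$ the function $F(\theta,\cdot)$ is $T_\theta$-invariant a.e., and after discarding a null set of full orbits its level sets are invariant sets. So $F(\theta,\cdot)$ is a.e. constant. Thus the $T$-invariant functions in $L^2(m)$ are exactly the functions of $\theta$, the orthogonal projection onto them is $E$, and von Neumann's theorem gives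
$$\frac1N\sum_{0\le r<N}F\circ T^{r}\to EF,\qquad \frac1N\sum_{0\le r<N}F\circ T^{-r}\to EF\qquad\text{in }L^2(m). \tag{3}$$

## 2. Areas of lattice cells cut by a circle

Here is what the map is for. Let $B(R)$ be the open disc of radius $R$ about $0$. Around each lattice point $\lambda$ put the unit square $S(\lambda)=S+\lambda$, $S=[-\frac12,\frac12]^2$. Squares far inside the circle lie in the disc, squares far outside miss it, and only lattice points in the annulus
$$\mathcal D_{R;1/\sqrt2}=\{z\in\mathbb R^2:R-1/\sqrt2<\|z\|<R+1/\sqrt2\}$$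
can have their squares cut. Let $\Gamma_R=\mathbb Z^2\cap\mathcal D_{R;1/\sqrt2}$, $K=K(R)=\#\Gamma_R\sim\sqrt8\,\pi R$, and
$$\mathcal A_R(\lambda)=\operatorname{Area}\big(S(\lambda)\cap B(R)\big),\qquad\lambda\in\Gamma_R .$$
Order $\Gamma_R=\{\lambda_1,\dots,\lambda_K\}$ by nondecreasing argument (ties in any order), with indices cyclic modulo $K$.

Walk around the circle and write down the areas $\mathcal A_R(\lambda_1),\mathcal A_R(\lambda_2),\dots$ Their mean is $\frac12+O(R^{-1/3})$, and their variance tends to
$$c_0=\frac14-\frac{1}{2\pi\sqrt2}\Big(\frac{4}{15}+\frac{2\log(1+\sqrt2)}{3}+\frac{2\sqrt2}{15}\Big)=0.1326\ldots>0 .$$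
The correlation at distance $k\ge1$,
$$\mathcal C_k=\lim_{R\to\infty}\frac1{K(R)}\sum_{j=1}^{K(R)}\Big(\mathcal A_R(\lambda_j)\mathcal A_R(\lambda_{j+k})-\frac14\Big),$$
exists, and $\frac1L\sum_{k\le L}\mathcal C_k\to0$ as $L\to\infty$. Do areas that are far apart in this list become uncorrelated? That is the Vanishing Correlation Conjecture of Stephen Lester and Igor Wigman, "Around the Gauss circle problem: Hardy's conjecture and the distribution of lattice points near circles", arXiv:2305.03549 (2023). The answer is yes.

**Theorem 1.** $\lim_{k\to\infty}\mathcal C_k=0$.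

The link with Section 1 is local. If $\lambda$ has argument $\theta$ and $\|\lambda\|=R+h$, then near $\lambda$ the annulus looks like a straight strip: $\lambda+v$ lies in it, up to errors $O(1/R)$, exactly when $h+\langle v,n_\theta\rangle\in I$ with $W=\sqrt2$, and arguments increase with $\langle v,t_\theta\rangle$. So passing from $\lambda_j$ to $\lambda_{j+k}$ should be $T^k$. Two statements carry the proof. The first concerns $T$ only; the second makes the passage from circle to strip precise.

**Theorem 2.** For all $F,G\in L^2(X,m)$: $\displaystyle\int(F\circ T^k)\,G\,dm\to\int EF\cdot EG\,dm$ as $|k|\to\infty$.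

**Proposition 3.** Let $\Gamma=\mathbb Z^2\cap\{|\|z\|-R|<W/2\}=\{\lambda_1,\dots,\lambda_K\}$ be ordered by argument (ties arbitrary), with cyclic indices, and let $\theta_j=\arg\lambda_j$, $h_j=\|\lambda_j\|-R$. If $f,g$ are bounded and a.e. continuous on $\mathbb T\times[-\frac W2,\frac W2]$, then for each fixed $k\ge1$
$$\lim_{R\to\infty}\frac1K\sum_jf(\theta_j,h_j)\,g(\theta_{j+k},h_{j+k})=\int f\cdot(g\circ T^k)\,dm .$$

**Proof of Theorem 1 from Theorem 2 and Proposition 3.** Let $W=\sqrt2$ and
$$\Phi(\theta,h)=\operatorname{Area}\{s\in S:\langle s,n_\theta\rangle<-h\}.$$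
Lines have zero area, so $\Phi$ is continuous on $\mathbb T\times[-\frac1{\sqrt2},\frac1{\sqrt2}]$ by dominated convergence. For $\lambda\in\Gamma_R$ with $\arg\lambda=\theta$, $\|\lambda\|=R+h$, and for $s\in S$, we have $\|\lambda+s\|-R=h+\langle s,n_\theta\rangle+O(1/R)$. So the set of $s$ with $\lambda+s\in B(R)$ differs from $\{\langle s,n_\theta\rangle<-h\}$ only inside a strip of width $O(1/R)$, which meets $S$ in area $O(1/R)$. Hence $\mathcal A_R(\lambda)=\Phi(\theta,h)+O(1/R)$ uniformly, and Proposition 3 gives
$$\mathcal C_k=\int\Phi\cdot(\Phi\circ T^k)\,dm-\frac14 .$$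
The symmetry $s\mapsto-s$ of $S$ gives $\Phi(\theta,-h)=\operatorname{Area}\{s\in S:\langle s,n_\theta\rangle>-h\}=1-\Phi(\theta,h)$. So $E\Phi\equiv\frac12$, and Theorem 2 yields $\mathcal C_k\to\frac14-\frac14=0$. $\square$

The same two statements give more.

**Theorem 4.** For every $W>0$ and $f,g$ as in Proposition 3,
$$\lim_{k\to\infty}\lim_{R\to\infty}\frac1K\sum_jf(\theta_j,h_j)g(\theta_{j+k},h_{j+k})=\frac1{2\pi}\int_{\mathbb T}Ef\,Eg\,d\theta .$$
In particular, for real $f$ and $f_j=f(\theta_j,h_j)$, the limiting covariances $\lim_R\big[\frac1K\sum_jf_jf_{j+k}-(\frac1K\sum_jf_j)^2\big]$ converge as $k\to\infty$ to the variance of $\theta\mapsto Ef(\theta)$, so they vanish in the limit if and only if $Ef$ is a.e. constant. For $\mathcal A_R$ the vanishing holds in every sector (arc) $J\subset\mathbb T$: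
$$\lim_{k\to\infty}\lim_{R\to\infty}\frac1K\sum_{j:\theta_j\in J}\big(\mathcal A_R(\lambda_j)\mathcal A_R(\lambda_{j+k})-\tfrac14\big)=0 .$$

**Proof of Theorem 4 from Theorem 2, Proposition 3 and Lemma 11 below.** The first formula is Proposition 3 followed by Theorem 2. Lemma 11 gives $\frac1K\sum_jf_j\to\int f\,dm=\frac1{2\pi}\int Ef\,d\theta$, so the covariances converge to $\frac1{2\pi}\int(Ef)^2d\theta-\big(\frac1{2\pi}\int Ef\,d\theta\big)^2$. For the sector statement take $f=1_J\Phi$ and $g=\Phi$: the products tend to $\frac1{2\pi}\int_J\frac14\,d\theta$, while by Lemma 11 $\frac1K\#\{j:\theta_j\in J\}\cdot\frac14\to\frac{|J|}{8\pi}$, the same number. $\square$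

It remains to prove Theorem 2, which is the heart, and Proposition 3, which is done in Section 9.

## 3. Two computations by hand, and what fiberwise ergodicity gives

**Functions of the angle.** If $F$ depends on $\theta$ only, then $F\circ T^k=F$ for all $k$ and $\int(F\circ T^k)G\,dm=\int F\cdot EG\,dm$. So the limit in Theorem 2 must involve $EF$ and not just $\int F\,dm$. For $f(\theta,h)=\cos\theta$ the covariance limit in Theorem 4 is $\frac12$, not $0$.

**A window for which $T_\theta$ is a rotation.** Let $\theta\in(0,\pi/2)$ be irrational and, for this example only, let the width depend on $\theta$: $W=\omega(\theta)=\cos\theta+\sin\theta$. Sort $\mathbb Z^2$ by the value $s=b-a$ of $v=(a,b)$. The points with $b-a=s$ are $(a,a+s)$, and $\langle(a,a+s),n_\theta\rangle=a\,\omega+s\sin\theta$. These heights are spaced by exactly the window width, so, for all $h$ outside a countable set, exactly one such point, $p_s$, lies in the strip $\Lambda(\theta,h)$; and $p_0=0$. Both $p_s+(0,1)$ and $p_s-(1,0)$ have the next value $s+1$. If $h'=h+\langle p_s,n_\theta\rangle$,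 their heights are $h'+\sin\theta$ and $h'-\cos\theta$. If $h'+\sin\theta<\omega/2$ the first is in the window; if $h'+\sin\theta>\omega/2$ then $-\omega/2<h'-\cos\theta<\omega/2$ and the second is. So $p_{s+1}$ is one of these two points, and the tangential coordinate grows by $\cos\theta>0$ or $\sin\theta>0$. Hence $v_s=p_s$ and
$$T_\theta^kh\equiv h+k\sin\theta\pmod{\omega(\theta)} . \tag{4}$$
Take $F(\theta,h)=e(h/\omega(\theta))$, whose fiber average is $0$. By (4), with $\varphi(\theta)=\sin\theta/\omega(\theta)$,
$$\frac1\omega\int F(\theta,T_\theta^kh)\,\overline{F(\theta,h)}\,dh=e(k\varphi(\theta)),$$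
which has modulus $1$ for every $k$. There is no decay at any fixed $\theta$. But $\varphi'=1/\omega^2>0$, and with $x=\varphi(\theta)$ we have $x^2+(1-x)^2=1/\omega^2$. So the average over $\theta$ is
$$\frac2\pi\int_0^{\pi/2}e(k\varphi(\theta))\,d\theta=\frac2\pi\int_0^1\frac{e(kx)}{x^2+(1-x)^2}\,dx\to0$$
by the Riemann–Lebesgue lemma. The decay comes entirely from averaging over directions.

**Where the natural approach stops.** The sensible first attempt is to use (3). By ergodicity of the fibers, $\frac1L\sum_{k\le L}\int(F\circ T^k)G\,dm\to\int EF\,EG\,dm$, which for $F=G=\Phi$ is the Cesàro statement recorded in Section 2. To get rid of the averaging over $k$ one would like each $T_\theta$ to be mixing. The rotation example shows that ergodicity alone cannot give this: (4) is ergodic for a.e. $\theta$, and its correlations have modulus $1$ forever. One must use the average over $\theta$. In the rotation example this was easy because of the formula (4). For a fixed width no such formula holds. In Example 1, where $\omega\approx1.307<W=\sqrt2$,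 two points of the strip, $v_5=(-2,3)$ and $v_6=(-1,4)$, have the same value $b-a=5$, so $v_k$ is no longer found by solving one linear equation. The proof needs another way to see the oscillation in $\theta$.

## 4. Counting points per near-period: the shear

Take a primitive $w\in\mathbb Z^2$ (coprime coordinates) that is almost parallel to the strip, and write
$$\eta_w(\theta)=\langle w,n_\theta\rangle,\qquad\tau_w(\theta)=\langle w,t_\theta\rangle,\qquad\eta_w'=\tau_w,\quad\tau_w'=-\eta_w,\quad\eta_w^2+\tau_w^2=|w|^2 .$$
If $\tau_w>0$ and $\eta=\eta_w$ is tiny, then $w$ is a *near-period* of the strip: translating by $w$ moves us far along the strip and changes the height only from $h$ to $h+\eta$. By the counting rule (2), $h+\eta=T_\theta^sh$, where $s$ is the number of strip points passed. That number will be governed by the following function.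

**Definition (period count).** For primitive $w$ put
$$\sigma_w(u)=\#\Big(\mathbb Z\cap\big(-u-\tfrac{W|w|}2,\,-u+\tfrac{W|w|}2\big)\Big),\qquad b_w=W|w|-\lfloor W|w|\rfloor ,$$
$$s_w(\theta,h)=\#\{v\in\Lambda(\theta,h):0\le\langle v,t_\theta\rangle<\tau_w(\theta)\}.$$

The function $\sigma_w$ is $1$-periodic, with discontinuities only at $u\equiv\pm\frac{W|w|}2\pmod1$. An open interval $(a,a+\ell)$ with non-integer endpoints contains $\lfloor\ell\rfloor+1$ integers if $\{a\}+\{\ell\}>1$, where $\{\cdot\}$ is the fractional part, and $\lfloor\ell\rfloor$ integers otherwise. So, off its discontinuities, $\sigma_w$ equals $\lfloor W|w|\rfloor+1$ on an arc modulo $1$ of length $b_w$ and $\lfloor W|w|\rfloor$ elsewhere.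

**Example 2.** Let $W=\sqrt2$, $w=(0,1)$, and let $\theta>0$ be irrational with $\sin\theta\le\frac1{10}$. Then $W|w|=1.414\ldots$ and $\eta=\sin\theta$. The strip is nearly vertical and at each level contains one or two columns of lattice points. We have $\sigma_w(0)=\#(\mathbb Z\cap(-0.707,0.707))=1$ and $\sigma_w(\frac12)=\#(\mathbb Z\cap(-1.207,0.207))=2$. From $h=0$ the first strip point is $(0,1)$, since $(-1,0)$ has height $-\cos\theta<-W/2$; so $0+\eta=T_\theta0$. From $h=\frac12$ the first strip point is $(-1,0)$, with height $\frac12-\cos\theta\in I$ and tangential coordinate $\sin\theta$, and the second is $(0,1)$; so $\frac12+\eta=T_\theta^2(\frac12)$.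

Here is the idea. Suppose the count is $\sigma$ near the height $h$ and stays $\sigma$ for $r$ periods, so that $h+r\eta=T_\theta^{r\sigma}h$. Let $y=T_\theta^kh$, and suppose that near $y$ the count is $\sigma'$, so that $y+r\eta=T_\theta^{r\sigma'}y$. Powers of $T_\theta$ commute, hence
$$T_\theta^k(h+r\eta)=T_\theta^{r\sigma}T_\theta^kh=T_\theta^{r\sigma}y=T_\theta^{r(\sigma-\sigma')}(y+r\eta). \tag{5}$$
If $\sigma-\sigma'=\pm1$, then moving the starting point by the tiny amount $r\eta$ moves the end point $r$ steps along its orbit, up to the tiny displacement $r\eta$. The integrable functions $F$, $G$ hardly see displacements by $r\eta$. So in the integral we may replace $F\circ T^k$ by $F\circ T^{\pm r}\circ T^k$ for each $r<N$, average over $r$, and apply (3). That removes the need to average over $k$.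

When is $\sigma\ne\sigma'$? We shall see that $\sigma=\sigma_w(u)$ and $\sigma'=\sigma_w(u')$ with $u=|w|h$ and $u'\approx|w|h+\frac kW\eta_w(\theta)$. The term $\frac kW\eta_w(\theta)$ oscillates rapidly with $\theta$, so $u$ and $u'$ behave like independent uniform points modulo $1$. This is where averaging over directions enters. In the rotation example, $W=\omega(\theta)$ at the direction where $t_\theta=w/|w|$ makes $W|w|=w_2-w_1$ an integer, so $b_w=0$, the count never varies, and (5) gives nothing. So we shall insist that $b_w$ stay away from $0$ and $1$.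

A single $w$ is not enough. If $u,u'$ are independent and uniform, the counts differ with probability $2b_w(1-b_w)\le\frac12$, so (5) says nothing on at least half of the heights. Moreover, only a small proportion of the $\theta$ have a suitable $w$ at a prescribed size. The remedy is to use $M$ near-periods of very different sizes at once, and at each point to use the first one for which the counts differ. The points where all $M$ of them fail will have measure at most about $0.82^M$.

Sections 5–7 prepare the ingredients, and Section 8 assembles them.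

## 5. Exponential sums and a uniform Weyl criterion

We use two textbook estimates.

**(V1)** (Titchmarsh, *The Theory of the Riemann Zeta-Function*, Lemma 4.2.) If $\phi'$ is monotone and $|\phi'|\ge\lambda>0$ on an interval, then $|\int e(\phi)|\ll1/\lambda$ over that interval.

**(V2)** (van der Corput; Graham–Kolesnik, *Van der Corput's Method of Exponential Sums*, Thm 2.2.) If $f\in C^2[a,b]$, $\lambda\le|f''|\le C\lambda$ and $0<\lambda\le1$, then $\sum_{a\le n\le b}e(f(n))\ll_C(b-a)\lambda^{1/2}+\lambda^{-1/2}$.

A box in $(\mathbb R/\mathbb Z)^d$ is a product of arcs.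

**Lemma 5.** Let $\mu_n$ be probability measures on $(\mathbb R/\mathbb Z)^d$ with $\int e(\langle\mathbf m,x\rangle)\,d\mu_n\to0$ for each $\mathbf m\in\mathbb Z^d\setminus0$. Then $\sup_P|\mu_n(P)-|P||\to0$, the supremum being over all boxes $P$.

**Proof.** Trigonometric polynomials are uniformly dense in the continuous functions (Weierstrass), so $\mu_n\to$ Lebesgue measure weakly. If the claim fails, then along a subsequence there are boxes $P_n$ with $|\mu_n(P_n)-|P_n||\ge c>0$. Passing to a further subsequence, the initial points and the lengths of their sides converge to those of a (possibly degenerate) box $P$, and $|P_n|\to|P|$. For $\rho>0$ let $P^\rho$ (closed) and $P_\rho$ (open, possibly empty) be $P$ with each side enlarged, respectively shrunk, by $\rho$ at both ends. For $n$ large $P_\rho\subset P_n\subset P^\rho$, so weak convergence gives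
$$|P_\rho|\le\liminf\mu_n(P_n)\le\limsup\mu_n(P_n)\le|P^\rho|.$$
Letting $\rho\to0$ gives $\mu_n(P_n)\to|P|$, a contradiction. $\square$

We use it in this form: if each nontrivial Fourier coefficient tends to $0$ uniformly over a family of measures, then the box discrepancy tends to $0$ uniformly over the family. To see this, apply Lemma 5 to arbitrary sequences from the family.

## 6. Lattice points in one period and in long stretches of the strip

For a parameter $A\ge10$ and primitive $w$ let
$$E_w=\Big\{\theta:\ |\eta_w(\theta)|\le\frac1{A|w|},\ \tau_w(\theta)>0\Big\}.$$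
If $\theta_w$ is the angle with $t_{\theta_w}=w/|w|$, then $\eta_w=|w|\sin(\theta-\theta_w)$ and $\tau_w=|w|\cos(\theta-\theta_w)$. So $E_w$ is an arc centered at $\theta_w$ of half-length $\arcsin\frac1{A|w|^2}$, and $\tau_w\ge|w|/2$ on it. For instance, for $w=(0,1)$ and $A=10$ it is the arc $|\sin\theta|\le\frac1{10}$, $\cos\theta>0$ of Example 2.

**Lemma 6.** Let $w$ be primitive, $\tau=\tau_w(\theta)>0$, $\eta=\eta_w(\theta)$.

(a) If $|\eta||w|\le2$, then for every $y_0$ and every open interval $I'$ of length $W$,
$$\#\{v\in\mathbb Z^2:\langle v,n_\theta\rangle\in I',\ \langle v,t_\theta\rangle\in[y_0,y_0+\tau)\}=W\tau+\epsilon,\qquad|\epsilon|\le11 .$$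

(b) If $\theta\in E_w$, $|w|\ge C(W)$, and $\operatorname{dist}(|w|h\pm\frac{W|w|}2,\mathbb Z)>\frac2A$ for both signs, then $s_w(\theta,h)=\sigma_w(|w|h)$.

**Proof.** *One point per residue line.* We first index the lattice points of one period by integers. Consider
$$d(z)=w_2z_1-w_1z_2=\tau\langle z,n_\theta\rangle-\eta\langle z,t_\theta\rangle . \tag{6}$$
The two expressions agree, since both are the determinant of $(z,w)$, computed in the standard basis and in the positively oriented orthonormal basis $(n_\theta,t_\theta)$. As $w$ is primitive, $d$ maps $\mathbb Z^2$ onto $\mathbb Z$ with kernel $\mathbb Zw$. So for each $j\in\mathbb Z$ the lattice points with $d=j$ form a progression with step $w$, their tangential coordinates are spaced by $\tau$, and exactly one of them, $v^{(j)}$, has $y_j:=\langle v^{(j)},t_\theta\rangle\in[y_0,y_0+\tau)$. By (6) its height is $x_j:=\langle v^{(j)},n_\theta\rangle=(j+\eta y_j)/\tau$.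

*Part (a).* We compare $x_j$ with an exact arithmetic progression. Write $y_j=y_0+\tau\rho_j$ with $\rho_j\in[0,1)$, so $x_j=\frac j\tau+\frac{\eta y_0}\tau+\eta\rho_j$. The number of $j$ with $\frac j\tau+\frac{\eta y_0}\tau\in I'$ is $W\tau$ up to an error of at most $1$. The term $\eta\rho_j$ can change membership only if $\frac j\tau+\frac{\eta y_0}\tau$ is within $|\eta|$ of one of the two endpoints of $I'$. This happens for at most $2(2|\eta|\tau+1)\le2(4+1)=10$ values of $j$, as $|\eta|\tau\le|\eta||w|\le2$.

*Part (b).* We show that the perturbation changes nothing at all when the endpoints are far from integers. Take $y_0=0$ and $I'=I-h=(-h-\frac W2,-h+\frac W2)\subset(-W,W)$. Then $s_w(\theta,h)$ counts the $j$ with $x_j\in I'$, and $\sigma_w(|w|h)$ counts the $j$ in $|w|I'=(-|w|h-\frac{W|w|}2,-|w|h+\frac{W|w|}2)$. Note $0\le y_j<\tau$.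

If $|j|>(W+2)|w|$, then $|x_j|\ge\frac{|j|}\tau-|\eta|\ge W+2-1>W$ and $|j|/|w|>W$, so $j$ is counted in neither. If $|j|\le(W+2)|w|$, we use $\frac{|w|}\tau-1=\frac{\eta^2}{\tau(|w|+\tau)}\le\frac{\eta^2}{2\tau^2}$ and $\tau\ge|w|/2$ to get
$$\big||w|x_j-j\big|\le|j|\Big(\frac{|w|}\tau-1\Big)+\frac{|w||\eta|y_j}\tau\le(W+2)|w|\frac{\eta^2}{2\tau^2}+\frac1A\le\frac{2(W+2)}{A^2|w|^3}+\frac1A\le\frac2A ,$$
the last step for $|w|\ge C(W)$. The endpoints of $|w|I'$ are at distance $>2/A$ from the integer $j$, so $|w|x_j$ and $j$ lie on the same side of each of them, and $x_j\in I'\iff j\in|w|I'$. $\square$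

The next lemma says that $k$ steps advance by $k/W$ along the strip with a very small error. It is needed to locate $y=T_\theta^kh$ in the phase of a near-period.

**Lemma 7.** Let $\epsilon\in(0,1)$. There are sets $\Theta_k\subset\mathbb T$ with $|\mathbb T\setminus\Theta_k|\to0$ and a constant $C$ such that, for $k$ large, for every irrational $\theta\in\Theta_k$ and every $h\in I$: $|\langle v_k(\theta,h),t_\theta\rangle-k/W|\le Ck^\epsilon$.

**Proof.** *Choice of $\Theta_k$.* We want near-periods at all scales $k^{i/q}$. Let $q\ge4/\epsilon$ be an integer and $Y_i=k^{i/q}$, $1\le i\le q$. Let $\Theta_k$ be the set of $\theta$ such that for no $i$ is there $w\in\mathbb Z^2\setminus0$ with $|w|\le k^{-1/q}Y_i$ and $|\langle w,n_\theta\rangle|\le1/Y_i$. For given $w$ the last inequality holds on a set of measure $\ll\frac1{Y_i|w|}$, so the complement has measure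
$$\ll\sum_i\ \sum_{0<|w|\le k^{-1/q}Y_i}\frac1{Y_i|w|}\ll\sum_i\frac{k^{-1/q}Y_i}{Y_i}=qk^{-1/q}\to0 .$$

*Near-periods at each scale.* Let $\theta\in\Theta_k$. The closed rectangle $|\langle z,n_\theta\rangle|\le1/Y_i$, $|\langle z,t_\theta\rangle|\le Y_i$ has area $4$, so by Minkowski's theorem it contains a nonzero lattice vector and, after division by the gcd of its coordinates, a primitive one, $w_i$. Then $|w_i|\le2Y_i$ and $|\eta_{w_i}||w_i|\le2$, while $|w_i|>k^{(i-1)/q}$ because $\theta\in\Theta_k$. Choosing the sign of $w_i$, we have for $k$ large $\tau_i:=\tau_{w_i}\ge|w_i|-1/Y_i\ge|w_i|/2>0$, since $|w_i|>1$ and $1/Y_i\le\frac12$. Also $\tau_i\le Y_i$.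

*Greedy cutting.* We count points by cutting a long stretch into full periods. Let $0\le y\le4k/W$. Cut $[0,y)$ from the left into $m_q$ intervals of length $\tau_q$, as many as fit, then $m_{q-1}$ of length $\tau_{q-1}$, and so on down to $m_1$ of length $\tau_1$, and a remainder shorter than $\tau_1\le k^{1/q}$. (A length that exceeds what remains is used $0$ times.) As $\tau_q\ge\frac12k^{(q-1)/q}$, we have $m_q\ll k^{1/q}$. For $i<q$, when length $\tau_i$ is used, less than $\tau_{i+1}$ remains, so $m_i\le\tau_{i+1}/\tau_i\ll k^{(i+1)/q}/k^{(i-1)/q}=k^{2/q}$. By Lemma 6(a) with $I'=I-h$, each full interval of length $\tau_i$ contributes $W\tau_i+O(1)$ to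
$$N(y):=\#\{v\in\Lambda(\theta,h):0\le\langle v,t_\theta\rangle<y\}.$$
The remainder lies in an interval of length $\tau_1$, so it contributes between $0$ and $W\tau_1+11=O(k^{1/q})$, and $W$ times its length is also $O(k^{1/q})$. Hence $N(y)=Wy+O(k^{2/q})=Wy+O(k^\epsilon)$, uniformly in $h$.

*Reading off $v_k$.* Since $N(4k/W)=4k+O(k^\epsilon)>k$ for $k$ large, the points $v_0,\dots,v_k$ all have tangential coordinate below $4k/W$. With $y_k=\langle v_k,t_\theta\rangle$ we have $N(y_k)=k$ exactly, so $k=Wy_k+O(k^\epsilon)$. $\square$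

## 7. Arcs of near-parallel directions at widely separated scales

For $Z\ge1$ let $\mathcal W_Z$ be the set of primitive $w$ with $Z\le|w|\le2Z$ and $b_w\in[\frac1{10},\frac9{10}]$, and let $E(Z)=\bigcup_{w\in\mathcal W_Z}E_w$. These are the directions that have a useful near-period of size about $Z$. They occupy a fixed proportion, of order $1/A$, of every arc that is not too short.

**Lemma 8.** The arcs $E_w$, $w\in\mathcal W_Z$, are pairwise disjoint. If $Z\ge Z_0(A,W)$, then $|E(Z)\cap J|\ge\frac1{120A}|J|$ for each arc $J\subset\mathbb T$ (possibly $J=\mathbb T$) with $|J|\ge Z^{-1/4}$.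

**Proof.** *Disjointness.* If $\theta\in E_w\cap E_{w'}$, then, computing in the basis $(n_\theta,t_\theta)$,
$$|\det(w,w')|=|\eta_w\tau_{w'}-\tau_w\eta_{w'}|\le\frac1A\Big(\frac{|w'|}{|w|}+\frac{|w|}{|w'|}\Big)\le\frac4A<1 .$$
So the integer $\det(w,w')$ is $0$, hence $w'=\pm w$ by primitivity, and $w'=w$ since $\tau_w,\tau_{w'}>0$.

*Reduction to counting vectors.* Let $J^\circ$ be the closed concentric arc of length $|J|/2\le\pi$. If $\theta_w\in J^\circ$, then $\theta_w$ is at distance at least $|J|/4\ge Z^{-1/4}/4$ from the complement of $J$, while $E_w$ has half-length $O(Z^{-2})$. So $E_w\subset J$ for $Z$ large. Moreover, $|E_w|\ge\frac2{A|w|^2}\ge\frac1{2AZ^2}$. By disjointness it suffices to find at least $|J|Z^2/60$ vectors $w\in\mathcal W_Z$ with $\theta_w\in J^\circ$.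

*Reduction to a quarter of the directions.* The condition $\theta_w\in J^\circ$ says that the direction of $w$ lies in an arc of length $|J|/2\le\pi$. Cut the circle of directions at the odd multiples of $\pi/4$. Our arc meets at most $3$ of the quarter pieces in more than a point, so it contains a closed subarc of length at least $|J|/6$ inside one closed piece. The set $\mathcal W_Z$ is invariant under rotation by $\pi/2$, so we may assume that this piece is $[\frac\pi4,\frac{3\pi}4]$. In coordinates, the subarc corresponds to $w=(p,q)$ with $q>0$ and $p/q\in[a,a+\omega]\subset[-1,1]$. Since $p/q$ is the cotangent of the direction and $|\frac d{d\alpha}\cot\alpha|\ge1$, we have $\omega\ge|J|/6$. We consider integers $q\in(Z,1.4Z]$ and $p\in P_q=\mathbb Z\cap[aq,(a+\omega)q]$. Then $|p|\le q$, so $Z\le|w|\le1.4\sqrt2\,Z\le2Z$.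

*Coprime pairs.* Let $d(q)$ be the number of divisors of $q$ and $\varphi$ Euler's function. Möbius inversion over the divisors of $q$ gives $\omega\varphi(q)+O(d(q))$ values $p\in P_q$ coprime to $q$. Using $\sum_{q\le x}\varphi(q)=\frac3{\pi^2}x^2+O(x\log x)$ and $1.4^2-1=0.96$, the number of coprime pairs is
$$\sum_q\big(\omega\varphi(q)+O(d(q))\big)=\tfrac3{\pi^2}(0.96)\,\omega Z^2+O(Z\log Z).$$
Here $\omega Z^2\ge Z^{7/4}/6$, so the error is $o(\omega Z^2)$.

*Pairs with bad $b_w$.* Now we bound the pairs for which $b_w$, the fractional part of $\phi(p):=W\sqrt{p^2+q^2}$, lies outside $[\frac1{10},\frac9{10}]$. For fixed $q$, $\phi''(p)=Wq^2(p^2+q^2)^{-3/2}\asymp1/Z$. By (V2), for each fixed integer $\ell\ne0$,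
$$\sum_{p\in P_q}e(\ell\phi(p))=O_\ell(\omega Z^{1/2}+Z^{1/2})=o(\omega Z),$$
uniformly in $q,a,\omega$, since $\omega Z\ge Z^{3/4}/6$; and $|P_q|=\omega q+O(1)$. By Lemma 5, applied to the uniform measures on the families $\{\phi(p)\bmod1\}_{p\in P_q}$, at most $(\frac15+o(1))|P_q|$ of the $p\in P_q$ have $\phi(p)$ modulo $1$ outside $[\frac1{10},\frac9{10}]$, uniformly. As $\sum_q\omega q=0.48\,\omega Z^2+O(\omega Z)$, this is in total at most $\frac15(0.48)(1+o(1))\omega Z^2=(\frac1{10}+o(1))(0.96)\,\omega Z^2$ pairs.

*Conclusion.* Since $\frac3{\pi^2}=0.303\ldots$, the number of good coprime pairs is at least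
$$0.96\,\omega Z^2\Big(\frac3{\pi^2}-\frac1{10}-o(1)\Big)\ge\frac{\omega Z^2}{10}\ge\frac{|J|Z^2}{60}.\qquad\square$$

**Scales.** For $L\in\mathbb N$ let $Z_l=k^{10^{\,l-L}/3}$, $1\le l\le L$. So $Z_{l+1}=Z_l^{10}$, $Z_L=k^{1/3}$, and $Z_1=k^{\gamma_1}$ with $\gamma_1=10^{1-L}/3>0$ depending only on $L$. Let $\mathcal P_l$ be the partition of $\mathbb T$ (up to finitely many points) into the open arcs cut out by the endpoints of all $E_w$, $w\in\mathcal W_{Z_1}\cup\dots\cup\mathcal W_{Z_l}$; it has $O(Z_l^2)$ arcs, called atoms, and $\mathcal P_0=\{\mathbb T\}$. Let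
$$\nu_l(\theta)=\#\{i\le l:\theta\in E(Z_i)\},$$
which is constant on the atoms of $\mathcal P_l$. Here is what the choice $Z_{l+1}=Z_l^{10}$ does: the atoms of $\mathcal P_l$ are mostly much longer than $Z_{l+1}^{-1/4}$, so Lemma 8 works inside each of them, as if the scales were independent.

**Lemma 9.** Given $A,M$ and $\kappa>0$ there is $L$ such that for all large $k$, $\frac1{2\pi}|\{\theta:\nu_L(\theta)<M\}|\le\kappa$.

**Proof.** Let $c_1=\frac1{120A}$ and let $\mathbb E$ be the normalized integral over $\theta$. Let $0\le l<L$. If $l\ge1$, the atoms of $\mathcal P_l$ shorter than $Z_{l+1}^{-1/4}=Z_l^{-5/2}$ have total length $O(Z_l^2Z_l^{-5/2})=o(1)$. On any other atom $Q$ (and on $\mathbb T$ if $l=0$) Lemma 8 applies to $E(Z_{l+1})$, and as $\nu_l$ is constant on $Q$,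
$$\int_Q2^{-\nu_{l+1}}d\theta=2^{-\nu_l}\big(|Q|-\tfrac12|Q\cap E(Z_{l+1})|\big)\le\Big(1-\frac{c_1}2\Big)\int_Q2^{-\nu_l}d\theta .$$
Summing, $\mathbb E\,2^{-\nu_{l+1}}\le(1-\frac{c_1}2)\mathbb E\,2^{-\nu_l}+o(1)$, so $\mathbb E\,2^{-\nu_L}\le(1-\frac{c_1}2)^L+o(1)$. By Markov's inequality the normalized measure of $\{\nu_L<M\}$ is at most $2^M(1-\frac{c_1}2)^L+o(1)$. Choose $L$ with $2^M(1-\frac{c_1}2)^L\le\kappa/2$. $\square$

**Choice of near-periods.** Let $\mathcal Q$ be the set of atoms $Q$ of $\mathcal P_L$ with $\nu_L\ge M$ on $Q$ and $|Q|\ge k^{-3/4}$. There are $O(k^{2/3})$ atoms, so those shorter than $k^{-3/4}$ have total length $O(k^{-1/12})=o(1)$. For $Q\in\mathcal Q$ let $l_1<\dots<l_M$ be the first $M$ indices $l$ with $Q\subset E(Z_l)$, and let $w_i=w_i(Q)$ be the element of $\mathcal W_{Z_{l_i}}$ with $Q\subset E_{w_i}$, unique by Lemma 8. For $k$ large, $|w_a|\le|w_i|$ when $a\le i$. On $Q\times I$ put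
$$u_i=|w_i|h,\qquad u_i'=|w_i|h+\frac kW\eta_{w_i}(\theta). \tag{7}$$

**Lemma 10.** For fixed $A,M,L$, as $k\to\infty$, $(u_1,u_1',\dots,u_M,u_M')$ mod $1$ equidistributes in $(\mathbb R/\mathbb Z)^{2M}$ with respect to normalized Lebesgue measure on $Q\times I$, uniformly over $Q\in\mathcal Q$ and over boxes.

**Proof.** By Lemma 5 it suffices that, for each fixed nonzero integer vector $(\mathbf m,\mathbf m')$, the normalized integral of $e(\sum_im_iu_i+m_i'u_i')$ over $Q\times I$ tends to $0$ uniformly in $Q$.

*Case $\mathbf m'\ne0$: oscillation in $\theta$.* For fixed $h$ the phase, as a function of $\theta$, is a constant plus $\frac kW\langle V,n_\theta\rangle$ with $V=\sum m_i'w_i$, and its derivative is $\frac kW\langle V,t_\theta\rangle$. Let $i^*$ be the largest index with $m'_{i^*}\neq0$. On $Q\subset E_{w_{i^*}}$ we have $\langle w_{i^*},t_\theta\rangle\ge\frac12|w_{i^*}|$, and $|w_i|\le2Z_{l_{i^*}}^{1/10}$ for $i<i^*$, so for $k$ large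
$$|\langle V,t_\theta\rangle|\ge\tfrac12|w_{i^*}|-\sum_{i<i^*}|m_i'||w_i|\ge\tfrac14Z_1 .$$
The derivative is a sinusoid in $\theta$ and $Q$ is an arc shorter than $\pi$, so $Q$ splits into at most $2$ pieces on which the derivative is monotone. By (V1) the integral over $Q$ is $O(1/(kZ_1))$, which is $o(|Q|)$ uniformly, since $|Q|\ge k^{-3/4}$. This holds for every $h$.

*Case $\mathbf m'=0$, $\mathbf m\ne0$: oscillation in $h$.* The same comparison of sizes gives $|\sum m_i|w_i||\ge Z_1/4$ for $k$ large, so $\int_Ie(h\sum m_i|w_i|)\,dh=O(1/Z_1)$. $\square$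

## 8. Mixing of the step map on average over directions

We prove Theorem 2.

**Step 0: reductions, parameters, and the good set.** This step fixes the order in which constants are chosen. Since $\int(F\circ T^{-k})G\,dm=\int F\,(G\circ T^k)\,dm$, we may let $k\to+\infty$. Both $\int(F\circ T^k)G\,dm$ and $\int EF\,EG\,dm$ are bilinear forms bounded by $\|F\|_2\|G\|_2$, uniformly in $k$. So by density and scaling we may assume $|F|,|G|\le1$. Extend all functions by $0$ for $h\notin I$.

Fix $N,M\in\mathbb N$, then $\delta\in(0,\frac1{10})$, then $A\ge\max(10,8/\delta,2N/\delta)$, then $\kappa>0$, then $L$ by Lemma 9. Apply Lemma 7 with $\epsilon=\gamma_1/2$. All $o(1)$ are as $k\to\infty$ with these parameters and $F,G$ fixed. Let $\mathcal G$ be the set of irrational $\theta\in\Theta_k\cap\bigcup_{Q\in\mathcal Q}Q$. By Lemmas 7 and 9 and the bound on short atoms, its complement has normalized measure at most $\kappa+o(1)$.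

**Step 1: sorting the points by the first near-period that shears.** This step partitions the space according to where (5) can be used. The following subsets of $\mathcal G\times I$ are defined on each $(\mathcal G\cap Q)\times I$ with $w_i=w_i(Q)$ and with $u_i,u_i'$ from (7).

* $\mathcal U$ (unsafe points): for some $i\le M$ and some sign, $\operatorname{dist}(u_i\pm\frac{W|w_i|}2,\mathbb Z)\le\delta$ or $\operatorname{dist}(u_i'\pm\frac{W|w_i|}2,\mathbb Z)\le\delta$.
* $\mathcal N$: $\sigma_{w_i}(u_i)=\sigma_{w_i}(u_i')$ for all $i\le M$.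
* $B_{i,\varsigma}$, for $i\le M$ and $\varsigma=\pm1$: $i$ is the first index with $\sigma_{w_i}(u_i)\ne\sigma_{w_i}(u_i')$, and $\sigma_{w_i}(u_i)-\sigma_{w_i}(u_i')=\varsigma$.

The set $\mathcal U$ is given by $4M$ conditions, each confining one coordinate to an arc of length $2\delta$; so Lemma 10 gives $m(\mathcal U)\le8M\delta+o(1)$. Off a null set, $\sigma_{w_i}$ takes two adjacent values, on arcs of lengths $b_{w_i}$ and $1-b_{w_i}$. So $\mathcal N$ is, for each $Q$ and up to null sets, given by a union of $2^M$ boxes of total volume $\prod_i(b_{w_i}^2+(1-b_{w_i})^2)$. As $b_{w_i}\in[\frac1{10},\frac9{10}]$, each factor is at most $0.01+0.81$, and Lemma 10 gives $m(\mathcal N)\le0.82^M+o(1)$. Finally, up to null sets, the $B_{i,\varsigma}$ and $\mathcal N$ partition $\mathcal G\times I$.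

In Steps 2–4 fix $\theta\in\mathcal G$, $i$, $\varsigma$ and $0\le r<N$. Write $w=w_i$, $\eta=\eta_w(\theta)$, $\tau=\tau_w(\theta)$, $B=\{h:(\theta,h)\in B_{i,\varsigma}\}$, $\mathcal U_\theta=\{h:(\theta,h)\in\mathcal U\}$. Note that
$$|\eta|\le\frac1{A|w|}\le\frac1{AZ_1}. \tag{8}$$

**Step 2: $B$ is almost invariant under $h\mapsto h+r\eta$.** This lets us shift the variable in an integral over $B$. Let $h\in B\setminus\mathcal U_\theta$ with $h+r\eta\in I$. For $a\le i$, passing from $h$ to $h+r\eta$ at fixed $\theta$ changes $u_a$ and $u_a'$ by at most $N|w_a||\eta|\le N\frac{|w_a|}{A|w_i|}\le\frac NA\le\frac\delta2$. Since $h$ is safe, no discontinuity is crossed, and none of $\sigma_{w_a}(u_a),\sigma_{w_a}(u_a')$, $a\le i$, changes. The set $B$ is defined through indices $a\le i$ only, so $h+r\eta\in B$. Hence $B\setminus(B-r\eta)$ is contained in $\mathcal U_\theta\cup\{h\in I:h+r\eta\notin I\}$, and $|B\setminus(B-r\eta)|\le|\mathcal U_\theta|+N|\eta|$. As $|B|=|B-r\eta|$,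
$$|B\triangle(B+r\eta)|=|B\triangle(B-r\eta)|\le2(|\mathcal U_\theta|+N|\eta|).$$
With $g(h)=G(\theta,h)F(\theta,T_\theta^kh)$ for $h\in I$ and $g=0$ off $I$, and since $\int_Bg(h+r\eta)\,dh=\int_{B+r\eta}g$,
$$\Big|\int_Bg(h)\,dh-\int_Bg(h+r\eta)\,dh\Big|\le2(|\mathcal U_\theta|+N|\eta|). \tag{9}$$

**Step 3: the shear identity.** This is (5), now with proof. *Claim.* Let $h\in B\setminus\mathcal U_\theta$ and $y=T_\theta^kh$, with $h+j\eta\in I$ and $y+j\eta\in I$ for $0\le j\le N$. For $k$ large (uniformly),
$$T_\theta^k(h+r\eta)=T_\theta^{\varsigma r}(y+r\eta). \tag{10}$$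

Put $h_j=h+j\eta$, $y_j=y+j\eta$, $\sigma=\sigma_w(u_i)$, $\sigma'=\sigma_w(u_i')$.

*Near $h$.* For $0\le j<N$, $|w|h_j$ is within $N|w||\eta|\le\delta/2$ of $u_i$. As $h$ is safe, $|w|h_j$ has distance greater than $\delta/2\ge2/A$ from $\pm\frac{W|w|}2+\mathbb Z$, and $\sigma_w(|w|h_j)=\sigma$. For $k$ large $|w|\ge Z_1\ge C(W)$, so Lemma 6(b) gives $s_w(\theta,h_j)=\sigma$. Since $h_j+\langle w,n_\theta\rangle=h_{j+1}\in I$, we have $w\in\Lambda(\theta,h_j)$, and $\tau>0$; so the counting rule (2) gives $h_{j+1}=T_\theta^\sigma h_j$. Hence $h_r=T_\theta^{r\sigma}h$.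

*The phase at $y$.* We locate $|w|y$ modulo $1$. Let $v_k=v_k(\theta,h)$, so $\langle v_k,n_\theta\rangle=y-h$ by (1). By (6), $\tau\langle v_k,n_\theta\rangle-\eta\langle v_k,t_\theta\rangle$ is an integer, so $\tau(y-h)\equiv\eta\langle v_k,t_\theta\rangle\pmod1$, and
$$|w|y\equiv|w|h+\frac kW\eta+\eta\Big(\langle v_k,t_\theta\rangle-\frac kW\Big)+(|w|-\tau)(y-h)\pmod1 .$$
The first two terms make up $u_i'$. By Lemma 7 and (8) the third is $O(k^{\gamma_1/2}/(AZ_1))=o(1)$, because $Z_1=k^{\gamma_1}$. Since $|w|-\tau=\eta^2/(|w|+\tau)$ and $|y-h|\le W$, the fourth is $o(1)$. So for $k$ large $|w|y$ is within $\delta/4$ of $u_i'$ modulo $1$.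

*Near $y$.* For $0\le j<N$, $|w|y_j$ is therefore within $\frac\delta4+\frac\delta2=\frac34\delta$ of $u_i'$ modulo $1$. As $h$ is safe, its distance from the discontinuities of $\sigma_w$ is greater than $\delta/4\ge2/A$, and no discontinuity lies in between, so $s_w(\theta,y_j)=\sigma_w(|w|y_j)=\sigma'$ by Lemma 6(b). As before, (2) gives $y_{j+1}=T_\theta^{\sigma'}y_j$ and $y_r=T_\theta^{r\sigma'}y$.

*Combination.* $T_\theta^kh_r=T_\theta^{r\sigma}T_\theta^kh=T_\theta^{r\sigma}y=T_\theta^{r(\sigma-\sigma')}y_r=T_\theta^{\varsigma r}y_r$. This proves the claim.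

The conditions $h+j\eta\in I$, $0\le j\le N$, amount to $h+N\eta\in I$ since $I$ is an interval, and they fail on a subset of $I$ of measure at most $N|\eta|$. Since $T_\theta^k$ preserves measure, the same bound holds for the conditions on $y=T_\theta^kh$. So the set of $h\in I$ violating the conditions of the claim has measure at most $2N|\eta|$.

**Step 4: replacing shifted arguments.** This step turns (10) into the statement that $F\circ T^k$ may be replaced by $F\circ T^{\varsigma r}\circ T^k$ on $B_{i,\varsigma}$. For bounded $H$ on $X$ (extended by $0$) let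
$$\omega_H(\rho)=\frac1{2\pi W}\int_{\mathbb T}\ \sup_{|\zeta|\le\rho}\int_{\mathbb R}|H(\theta,y+\zeta)-H(\theta,y)|\,dy\,d\theta .$$
The inner integral is continuous in $\zeta$, so the supremum may be taken over rational $\zeta$ and is measurable. By continuity of translations in $L^1(\mathbb R)$ and dominated convergence, $\omega_H(\rho)\to0$ as $\rho\to0$.

Put $H=F\circ T^{\varsigma r}$, and let $D\subset B\setminus\mathcal U_\theta$ be the set of $h$ satisfying the conditions of the claim, so $|B\setminus D|\le|\mathcal U_\theta|+2N|\eta|$. Write $O^*(x)$ for a quantity of modulus at most $x$. By (9), for $k$ large and uniformly in $\theta\in\mathcal G$,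
$$\int_Bg(h)\,dh=\int_Bg(h+r\eta)\,dh+O^*\big(2|\mathcal U_\theta|+2N|\eta|\big)=\int_Dg(h+r\eta)\,dh+O^*\big(3|\mathcal U_\theta|+4N|\eta|\big).$$
By (10), for $h\in D$,
$$g(h+r\eta)=G(\theta,h+r\eta)\,F(\theta,T_\theta^k(h+r\eta))=G(\theta,h+r\eta)\,H(\theta,T_\theta^kh+r\eta).$$
Since $|G|,|H|\le1$,
$$\Big|\int_Dg(h+r\eta)\,dh-\int_DG(\theta,h)H(\theta,T_\theta^kh)\,dh\Big|\le\int_I|G(\theta,h+r\eta)-G(\theta,h)|\,dh+\int_I|H(\theta,T_\theta^kh+r\eta)-H(\theta,T_\theta^kh)|\,dh ,$$
and, as $T_\theta^k$ preserves Lebesgue measure on $I$, the last integral equals $\int_I|H(\theta,y+r\eta)-H(\theta,y)|\,dy$. Finally, replacing $D$ by $B$ in $\int_DG\,H(\theta,T_\theta^kh)\,dh$ costs at most $|\mathcal U_\theta|+2N|\eta|$. The total cost in $|\mathcal U_\theta|$ and $|\eta|$ is $4|\mathcal U_\theta|+6N|\eta|$.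

Integrate over $\theta\in\mathcal G$, using $|r\eta|\le N|\eta|\le\rho:=N/(AZ_1)\to0$. For each $i,\varsigma,r$,
$$\Big|\int_{B_{i,\varsigma}}G\cdot F\circ T^k\,dm-\int_{B_{i,\varsigma}}G\cdot F\circ T^{\varsigma r}\circ T^k\,dm\Big|\le4m(\mathcal U)+\frac{6\rho}W+\omega_G(\rho)+\omega_{F\circ T^{\varsigma r}}(\rho)\le32M\delta+o(1). \tag{11}$$
The last $o(1)$ is legitimate because only the finitely many fixed functions $G$ and $F\circ T^{\pm r}$, $0\le r<N$, occur.

**Step 5: averaging over $r$.** Now the mean ergodic theorem (3) enters. Write $A_N^\pm F=\frac1N\sum_{0\le r<N}F\circ T^{\pm r}$ and $\varepsilon_N=\max_\pm\|A_N^\pm F-EF\|_{L^2}$. Average (11) over $0\le r<N$ and sum over the $2M$ pairs $(i,\varsigma)$. The $B_{i,\varsigma}$ are disjoint, $EF\circ T^k=EF$, and $T^k$ preserves $m$, so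
$$\Big|\sum_{i,\varsigma}\int_{B_{i,\varsigma}}G\,(F\circ T^k-EF)\,dm\Big|\le\sum_{\varsigma=\pm1}\int|A_N^\varsigma F-EF|\circ T^k\,dm+64M^2\delta+o(1)\le2\varepsilon_N+64M^2\delta+o(1).$$
The complement of $\bigcup B_{i,\varsigma}$ in $X$ has measure at most $\kappa+0.82^M+o(1)$, and there $|G(F\circ T^k-EF)|\le2$. Hence
$$\limsup_{k\to\infty}\Big|\int G\,(F\circ T^k)\,dm-\int G\,EF\,dm\Big|\le2\varepsilon_N+64M^2\delta+2\kappa+2(0.82)^M .$$
The left side does not depend on the parameters. Take $N$ and $M$ large, then $\delta$ small in terms of $M$, then $A$ as required, then $\kappa$ small, then $L$; the right side becomes arbitrarily small. Since $\int G\,EF\,dm=\int EG\,EF\,dm$, Theorem 2 is proved. $\blacksquare$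

## 9. From the circle to the strip

It remains to prove Proposition 3. The first ingredient is equidistribution of the pairs $(\theta_j,h_j)$.

**Lemma 11.** As $R\to\infty$, $K\sim2\pi WR$ and the points $(\theta_j,h_j)$ equidistribute in $X$ with respect to $m$; that is, $\frac1K\sum_jf(\theta_j,h_j)\to\int f\,dm$ for every bounded a.e. continuous $f$ on $\mathbb T\times[-\frac W2,\frac W2]$.

**Proof.** *Reduction to boxes.* It suffices to show that for fixed $-\frac W2\le h_1<h_2\le\frac W2$ and $\theta_1<\theta_2\le\theta_1+2\pi$, the number of lattice points with $\arg z\in[\theta_1,\theta_2]$ and $R+h_1\le\|z\|<R+h_2$ is $R(\theta_2-\theta_1)(h_2-h_1)+o(R)$. (The lattice points with $\|z\|=R-\frac W2$ are not in $\Gamma$, but they lie in boxes with $h_1=-\frac W2$ and $h_2-h_1$ arbitrarily small, so there are $o(R)$ of them.) This gives $K\sim2\pi WR$ and convergence for boxes, hence weak convergence of the empirical measures to $m$, hence convergence for bounded functions with null discontinuity set.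

*Reduction to graphs.* We split $[\theta_1,\theta_2]$ at the odd multiples of $\pi/4$ (each splitting ray contains $O(1)$ of the points) and rotate by multiples of $\pi/2$, so that $[\theta_1,\theta_2]\subset[\frac\pi4,\frac{3\pi}4]$. Put $f_i(x)=\sqrt{(R+h_i)^2-x^2}$. A point $z=(x,y)$ with $y>0$ and $\|z\|=R+O(1)$ has $\arg z\in[\theta_1,\theta_2]$ iff $\|z\|\cos\theta_2\le x\le\|z\|\cos\theta_1$, and $\|z\|\cos\theta_i=R\cos\theta_i+O(1)$. So, up to $O(1)$ columns with $O(1)$ points each, the count is
$$\sum_x\#\big(\mathbb Z\cap[f_1(x),f_2(x))\big)=\sum_x\Big(f_2(x)-f_1(x)+\psi(f_2(x))-\psi(f_1(x))\Big),\qquad\psi(t)=\lceil t\rceil-t,$$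
over integers $x\in[R\cos\theta_2,R\cos\theta_1]$.

*Main term.* The function $f_2-f_1=\frac{(R+h_2)^2-(R+h_1)^2}{f_1+f_2}$ is bounded, and it is monotone on $x\ge0$ and on $x\le0$, so its sum equals its integral up to $O(1)$. Since $f_i=\sqrt{R^2-x^2}+O(1)$ and $\sqrt{R^2-x^2}\asymp R$ here, $f_2-f_1=\frac{R(h_2-h_1)}{\sqrt{R^2-x^2}}+O(1/R)$. With $x=R\cos\theta$ the integral is $R(\theta_2-\theta_1)(h_2-h_1)+O(1)$.

*Error term.* We have $f_i''=-(R+h_i)^2f_i^{-3}$, so $|f_i''|\asymp1/R$ there, and (V2) gives $\sum_xe(\ell f_i(x))=O_\ell(R^{1/2})$ for each fixed $\ell\ne0$. The number of $x$ is $\asymp R$, so $f_1(x)$ and $f_2(x)$ each equidistribute modulo $1$. The function $\psi$ is $1$-periodic and Riemann integrable, so both averages of $\psi$ tend to the same mean, and $\sum_x(\psi(f_2)-\psi(f_1))=o(R)$. $\square$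

**Proof of Proposition 3.**

**Step 1: reduction to continuous $f,g$.** Continuity is needed because $(\theta_{j+k},h_{j+k})$ is only known up to $O(1/R)$. Taking real and imaginary parts, let $f,g$ be real. As $g$ is bounded and a.e. continuous, there are continuous $g_-\le g\le g_+$ with $\int(g_+-g_-)\,dm$ as small as we like. The shift $j\mapsto j+k$ permutes the indices cyclically, so by Lemma 11 replacing $g$ by $g_+$ on the left side costs at most $\|f\|_\infty\big(\int(g_+-g_-)\,dm+o(1)\big)$. On the right side it costs at most $\|f\|_\infty\int(g_+-g_-)\,dm$, since $T$ preserves $m$. The same argument applies to $f$. So assume $f,g$ continuous.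

**Step 2: a region where $v_k$ is locally constant with a margin.** The margin will absorb the curvature of the circle. Fix $k\ge1$ and $\varepsilon>0$. Choose $Y\ge1$ with $m\{|v_k(\theta,h)|>Y\}<\varepsilon$, and put $Y'=2(Y+W+2)$. For $\beta>0$ let $\Omega_\beta$ be the set of $(\theta,h)\in X$ such that
$$|\langle v,t_\theta\rangle|>\beta\ \text{ for all }v\in\mathbb Z^2,\ 0<|v|\le2Y',\qquad\big|h+\langle v,n_\theta\rangle\mp\tfrac W2\big|>\beta\ \text{ for all }v\in\mathbb Z^2,\ |v|\le Y'.$$
This set is open. Its boundary lies in a finite union of lines $\theta=$ const and smooth curves $h=h(\theta)$, hence is null. As $\beta\to0$ these sets increase to a set of full measure. Take $\beta$ with $m(\Omega_\beta)>1-\varepsilon$.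

On $\Omega_\beta$ the finite set $\{v\in\mathbb Z^2:|v|\le Y',\,h+\langle v,n_\theta\rangle\in I\}$ is locally constant, and so is its order by $\langle v,t_\theta\rangle$, which is strict, because differences of two elements have norm at most $2Y'$. Let $v_k^*$ be its $k$-th element with $\langle v,t_\theta\rangle>0$ (if it exists), and let $\Omega'\subset\Omega_\beta$ be the set where $v_k^*$ exists and $|v_k^*|\le Y$. Then $\Omega'$ is open and closed in $\Omega_\beta$. A boundary point of $\Omega'$ cannot lie in $\Omega_\beta$, so $\partial\Omega'\subset\partial\Omega_\beta$ is null.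

Next we compare $v_k^*$ with $v_k$. Any $v\in\Lambda(\theta,h)$ with $0<\langle v,t_\theta\rangle\le Y$ has $|v|\le Y+W\le Y'$. Let $\theta$ be irrational and $(\theta,h)\in\Omega_\beta$. If $|v_k|\le Y$, then $v_1,\dots,v_k$ all belong to the finite set, and they are its first $k$ elements with positive tangential coordinate, so $v_k^*=v_k$. Conversely, if $v_k^*$ exists and $|v_k^*|\le Y$, then all $v\in\Lambda(\theta,h)$ with $0<\langle v,t_\theta\rangle\le\langle v_k^*,t_\theta\rangle$ belong to the finite set, so there are exactly $k$ of them and $v_k=v_k^*$. Thus $(\theta,h)\in\Omega'\iff|v_k(\theta,h)|\le Y$, and then $v_k^*=v_k$. Therefore $m(\Omega')\ge1-2\varepsilon$.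

**Step 3: the $k$-th neighbor on the circle.** Here we show $\lambda_{j+k}=\lambda_j+v_k^*$ for most $j$. Let $\lambda=\lambda_j\in\Gamma$ with $(\theta,h)=(\theta_j,h_j)\in\Omega'$; here $\theta$ need not be irrational. For $v,v'\in\mathbb Z^2$ with $|v|,|v'|\le Y'$,
$$\|\lambda+v\|-R=h+\langle v,n_\theta\rangle+O(R^{-1}),\qquad\arg(\lambda+v)-\arg(\lambda+v')=\frac{\langle v-v',t_\theta\rangle}{\|\lambda\|}+O(R^{-2}).$$
Because of the margin $\beta$, for $R$ large (uniformly in $\lambda$) and $|v|\le Y'$ we have $\lambda+v\in\Gamma\iff h+\langle v,n_\theta\rangle\in I$, and the arguments of these points are strictly ordered as the $\langle v,t_\theta\rangle$; in particular they are distinct. Any $\lambda'\in\Gamma$ with argument in the closed short arc from $\arg\lambda$ to $\arg(\lambda+v_k^*)$ satisfies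
$$|\lambda'-\lambda|\le W+\Big(\frac Y{\|\lambda\|}+O(R^{-2})\Big)(R+W)\le Y+W+2\le Y'$$
for $R$ large, so it is one of these points. Hence the points of $\Gamma$ with argument in that closed arc are $\lambda$ and exactly $k$ further points, with distinct arguments, the last being $\lambda+v_k^*$. So $\lambda_{j+k}=\lambda+v_k^*$, whatever the ordering of points with equal argument elsewhere, and
$$(\theta_{j+k},h_{j+k})=(\theta,\,h+\langle v_k^*,n_\theta\rangle)+O(1/R).$$

**Step 4: passage to the limit.** By Lemma 11 the proportion of $j$ with $(\theta_j,h_j)\notin\Omega'$ is at most $2\varepsilon+o(1)$, and $g$ is uniformly continuous. So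
$$\frac1K\sum_jf(\theta_j,h_j)g(\theta_{j+k},h_{j+k})=\frac1K\sum_j\Psi(\theta_j,h_j)+O(\varepsilon)+o(1),\qquad\Psi=1_{\Omega'}\,f(\theta,h)\,g(\theta,h+\langle v_k^*,n_\theta\rangle).$$
Since $v_k^*$ is locally constant on $\Omega'$ and $\partial\Omega'$ is null, $\Psi$ is bounded and a.e. continuous. By Lemma 11, Step 2 and (1),
$$\frac1K\sum_j\Psi(\theta_j,h_j)\to\int_{\Omega'}f\cdot(g\circ T^k)\,dm=\int f\cdot(g\circ T^k)\,dm+O(\varepsilon).$$
Letting $\varepsilon\to0$ proves Proposition 3. $\blacksquare$

With Theorem 2 and Proposition 3 proved, the deductions in Section 2 give Theorem 1 and Theorem 4; in particular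
$$\lim_{k\to\infty}\mathcal C_k=0 .$$
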